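\title{Cusp forms and transfer operator eigenfunctions for Hecke triangle groups with unitary twists}

\begin{abstract}
Let $\Gamma$ be a Hecke triangle group with one cusp, $\chi$ a finite-dimensional unitary representation of $\Gamma$, and $0<\operatorname{Re}s<1$. We prove that an explicit integral transform maps the $(\Gamma,\chi)$-automorphic cusp forms with spectral parameter $s$ isomorphically onto the real-analytic $1$-eigenfunctions of the twisted transfer operator $\mathcal L_{s,\chi}$ that satisfy a smooth extension condition at $0$. This confirms a conjecture posed in a paper of Pohl. The isomorphism holds for all $s\notin\{0,-1,-2,\dots\}$ and for all representations in which the eigenvalues of the parabolic generator have modulus $1$, and this range of $s$ is sharp for unitary representations. The proof combines a short exact sequence for $\Delta-s(1-s)$ on rapidly decaying functions, which does not involve the group, with summation over the free product $\Gamma\cong C_2*C_q$.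
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Cusp forms and the transfer operator}

Let $q\ge3$ be an integer and $\lambda=2\cos(\pi/q)$. The Hecke triangle group $\Gamma\subset\mathrm{PSL}_2(\mathbb R)$ is generated by
\[
S=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\qquad T=\begin{pmatrix}1&\lambda\\0&1\end{pmatrix}.
\]
It acts on the upper half-plane $\mathbb H$ and on $\mathbb P^1(\mathbb R)=\mathbb R\cup\{\infty\}$ by M\"obius transformations, and it has a single cusp, represented by $\infty$ and also by $0$. Put $U=TS$. Then $Sz=-1/z$, $Tz=z+\lambda$, $Uz=\lambda-1/z$, and $S^2=U^q=1$.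

Let $(V,\chi)$ be a finite-dimensional complex representation of $\Gamma$ and let $s\in\mathbb C$. We fix a Hermitian norm $|\cdot|$ on $V$, invariant under $\chi$ if $\chi$ is unitary, and write $\|\cdot\|$ for the operator norm. Let $\Delta=-y^2(\partial_x^2+\partial_y^2)$ be the hyperbolic Laplacian, $z=x+iy$. A \emph{$(\Gamma,\chi)$-automorphic cusp form with spectral parameter $s$} is a smooth function $u\colon\mathbb H\to V$ such that $u(\gamma z)=\chi(\gamma)u(z)$ for all $\gamma\in\Gamma$, $\Delta u=s(1-s)u$, and $u$ decays rapidly at the cusp: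
\[
\sup_{0\le x\le\lambda}|u(x+iy)|=O(y^{-N})\quad\text{as }y\to\infty,\text{ for every }N.
\]
(For unitary $\chi$ this is equivalent to exponential decay, by the Fourier expansion along eigenvectors of $\chi(T)$; we do not use this.) These functions form a vector space $\mathcal C_s(\chi)$. For trivial $\chi$ they are the Maass cusp forms for $\Gamma$.

The second space consists of functions of one real variable. For $g\in\mathrm{PSL}_2(\mathbb R)$ with $g^{-1}=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ and a function $f$ on a subset of $\mathbb R$, set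
\[
\tau_s(g)f(x)=\big((cx+d)^2\big)^{-s}f\Big(\frac{ax+b}{cx+d}\Big),
\]
and put $\alpha_s(\gamma)=\chi(\gamma)\tau_s(\gamma)$ for $\gamma\in\Gamma$ on $V$-valued functions. The factor $(cx+d)^{-2}$ is the derivative of $g^{-1}$ at $x$, so the chain rule gives $\tau_s(gg')=\tau_s(g)\tau_s(g')$ wherever both sides are defined. With $g_k=(U^kS)^{-1}$, the \emph{transfer operator} is
\[
\mathcal L_{s,\chi}=\sum_{k=1}^{q-1}\alpha_s(g_k),
\]
acting on functions $f\colon\mathbb R_{>0}\to V$. The maps $g_k^{-1}$ carry $\mathbb R_{>0}$ onto $q-1$ disjoint intervals that fill $\mathbb R_{>0}$ up to endpoints (Lemma~\ref{lem:arcs}). They are the inverse branches of the piecewise M\"obius map $\Theta$ that equals $g_k$ on the $k$th interval, and for trivial $\chi$ one has $\mathcal L_{s,\chi}f(x)=\sum_{\Theta(y)=x}\Theta'(y)^{-s}f(y)$. For $q=3$ we have $\lambda=1$, $g_1^{-1}x=x+1$ and $g_2^{-1}x=x/(x+1)$, and $\mathcal L_{s,\chi}f=f$ is the three-term equation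
\begin{equation}\label{eq:three}
f(x)=\chi(g_1)f(x+1)+(x+1)^{-2s}\chi(g_2)f\Big(\frac{x}{x+1}\Big)\qquad(x>0).
\end{equation}

Let $\mathcal E^\omega_s(\chi)$ be the space of real-analytic $f\colon\mathbb R_{>0}\to V$ with $\mathcal L_{s,\chi}f=f$ such that the function
\begin{equation}\label{eq:ext}
\begin{cases}f&\text{on }\mathbb R_{>0},\\ -\alpha_s(S)f&\text{on }\mathbb R_{<0}\end{cases}
\end{equation}
extends smoothly to $\mathbb R$, and let $\mathcal E^\infty_s(\chi)$ be the same space with ``real-analytic'' replaced by ``smooth''. Since $\alpha_s(S)f(x)=(x^2)^{-s}\chi(S)f(-1/x)$, the extension condition ties the two ends of $\mathbb R_{>0}$ together: if $\psi$ is the extension, then $f=\psi$ near $0$ and $f(y)=-y^{-2s}\chi(S)\psi(-1/y)$ near $\infty$, so one Taylor series governs both ends.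

The two spaces are linked by an integral. For $t\in\mathbb R$, $z\in\mathbb H$, and smooth functions $f,v$ on $\mathbb H$, of which $v$ is scalar, put
\[
R(t,z)=\operatorname{Im}\frac1{t-z}=\frac{y}{|t-z|^2},\qquad [f,v]=\frac{\partial f}{\partial z}\,v\,dz+f\,\frac{\partial v}{\partial\bar z}\,d\bar z ,
\]
and for a cusp form $u$ put
\begin{equation}\label{eq:psi}
\psi_u(t)=\int_0^{i\infty}[u,R(t,\cdot)^s]\qquad(t\in\mathbb R),
\end{equation}
integrated along the imaginary half-axis $I=i\mathbb R_{>0}$. For the trivial one-dimensional representation and $0<\operatorname{Re}s<1$, a theorem of M\"oller and Pohl states that $u\mapsto\psi_u|_{\mathbb R_{>0}}$ is an isomorphism from $\mathcal C_s(\chi)$ onto $\mathcal E^\omega_s(\chi)$. The problem we address is the following conjecture, posed in \cite{Pohl}: \emph{for every finite-dimensional unitary $(V,\chi)$ and every $s$ with $0<\operatorname{Re}s<1$, the complex vector spaces $\mathcal C_s(\chi)$ and $\mathcal E^\omega_s(\chi)$ are isomorphic.} The conjecture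 is true.

\begin{theorem}\label{thm:main}
Let $(V,\chi)$ be a unitary finite-dimensional representation of $\Gamma$ and let $0<\operatorname{Re}s<1$. Then $u\mapsto\psi_u|_{\mathbb R_{>0}}$ is a linear isomorphism from $\mathcal C_s(\chi)$ onto $\mathcal E^\omega_s(\chi)$.
\end{theorem}

The proof does not use the case of trivial $\chi$, and it gives more. Write $\mathbb Z_{\le0}=\{0,-1,-2,\dots\}$.

\begin{theorem}\label{thm:strong}
The conclusion of Theorem~\ref{thm:main} holds for every $s\in\mathbb C\setminus\mathbb Z_{\le0}$ and every finite-dimensional $(V,\chi)$, not necessarily unitary, such that all eigenvalues of $\chi(T)$ have modulus $1$. Moreover $\mathcal E^\infty_s(\chi)=\mathcal E^\omega_s(\chi)$, and every function in this space extends holomorphically to $\mathbb C\setminus(-\infty,0]$.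
\end{theorem}

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] If $\chi$ is unitary, $s\notin\mathbb Z_{\le0}$ and $\operatorname{Re}s\notin(0,1)$, then $\mathcal C_s(\chi)=0$ and $\mathcal E^\omega_s(\chi)=0$.
\item[(b)] For every $q\ge3$ and every $s\in\mathbb Z_{\le0}$ there is a unitary $\chi$, trivial if $s\le-1$, with $\mathcal C_s(\chi)=0$ and $\mathcal E^\omega_s(\chi)\ne0$.
\end{enumerate}
Hence the set of $s\in\mathbb C$ for which $u\mapsto\psi_u|_{\mathbb R_{>0}}$ is an isomorphism $\mathcal C_s(\chi)\to\mathcal E^\omega_s(\chi)$ for all unitary $\chi$ is exactly $\mathbb C\setminus\mathbb Z_{\le0}$.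
\end{theorem}

The obstruction in (b) is visible in \eqref{eq:three}. For trivial $\chi$ and $s=-m$ with $m\ge1$, the polynomial $f(x)=1-x^{2m}$ satisfies $f(x+1)+(x+1)^{2m}f(x/(x+1))=1-x^{2m}$, and \eqref{eq:ext} is again $1-x^{2m}$.

\subsection{Why the integral produces an eigenfunction}\label{sub:why}

Three identities explain \eqref{eq:psi}. Write $D_s=\Delta-s(1-s)$ and $d\mu=dx\,dy/y^2$. First, $R(t,z)=\operatorname{Im}(gz)$ for $g=\begin{pmatrix}0&1\\-1&t\end{pmatrix}\in\mathrm{SL}_2(\mathbb R)$; as $\Delta y^s=s(1-s)y^s$ and $\Delta$ commutes with isometries, $D_sR(t,\cdot)^s=0$. Second, for $\gamma^{-1}=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ we have $\operatorname{Im}\gamma^{-1}w=\operatorname{Im}w/|cw+d|^2$ and $\gamma^{-1}t-\gamma^{-1}w=(t-w)/((ct+d)(cw+d))$, so $R(\gamma^{-1}t,\gamma^{-1}w)=(ct+d)^2R(t,w)$. With $w=\gamma z$ this reads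
\begin{equation}\label{eq:Rtrans}
\tau_s(\gamma)R(\cdot,z)^s=R(\cdot,\gamma z)^s .
\end{equation}
Third, in $d[f,v]$ the terms $f_zv_{\bar z}$ cancel, and $dz\wedge d\bar z=-2i\,dx\wedge dy$, $\partial_z\partial_{\bar z}=-\Delta/(4y^2)$, so
\begin{equation}\label{eq:dform}
d[f,v]=(fv_{z\bar z}-f_{z\bar z}v)\,dz\wedge d\bar z=\tfrac i2\,(f\Delta v-v\Delta f)\,d\mu=-\tfrac i2\,v\,D_sf\,d\mu\qquad\text{if }D_sv=0 .
\end{equation}
In particular $[u,R(t,\cdot)^s]$ is closed for a cusp form $u$.

Since $\gamma^*[f,v]=[f\circ\gamma,v\circ\gamma]$ for holomorphic $\gamma$, automorphy and \eqref{eq:Rtrans} show that $\alpha_s(\gamma)\psi_u(t)$ is the integral of $[u,R(t,\cdot)^s]$ along the geodesic $\gamma I$ from $\gamma0$ to $\gamma\infty$. The element $S$ reverses $I$, so $\alpha_s(S)\psi_u=-\psi_u$; this says that $\psi_u$ is the function \eqref{eq:ext} for $f=\psi_u|_{\mathbb R_{>0}}$. Take $q=3$. Then $U$ permutes $0\to\infty\to1\to0$, so $I$, $UI$, $U^2I$ are the oriented sides of an ideal triangle. The form is closed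 and $u$ decays toward the three vertices, which are cusps, so one expects
\[
\psi_u+\alpha_s(U)\psi_u+\alpha_s(U^2)\psi_u=0 .
\]
Applying $\alpha_s(S)$ and using $SU^2=g_1$, $SU=g_2$ turns this into $\psi_u=\alpha_s(g_1)\psi_u+\alpha_s(g_2)\psi_u$, which on $\mathbb R_{>0}$ is \eqref{eq:three}. For general $q$ the triangle becomes an ideal $q$-gon $Q$. Nothing in this argument depends on $\chi$, which is the reason to expect the conjecture.

\subsection{How to go back}

The substance of the theorem is the converse: a function $\psi$ on the line with these two relations has to be turned into an automorphic eigenfunction on $\mathbb H$ that decays at the cusp. We find the construction by cutting the passage $u\mapsto\psi_u$ into steps that can be reversed. Let $\Gamma$ act on functions $\varphi\colon\mathbb H\to V$ by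
\begin{equation}\label{eq:action}
(\gamma\varphi)(z)=\chi(\gamma)\varphi(\gamma^{-1}z),
\end{equation}
so that $u$ is automorphic if and only if $\gamma u=u$ for all $\gamma$. Let $h$ be a smoothed indicator function of the right half-plane and $\kappa$ a matching smoothed indicator function of $Q$. Then $\varphi_0=D_s(hu)$ lives near $I$, it satisfies $S\varphi_0=-\varphi_0$, and Stokes' theorem with \eqref{eq:dform} gives $2i\psi_u=\rho_s(\varphi_0)$, where $\rho_s(\varphi)(t)=\int_{\mathbb H}\varphi\,R(t,\cdot)^sd\mu$. The piece $\eta_0=\kappa u$ of $u$ on the polygon solves $D_s\eta_0=\sum_kU^k\varphi_0$, with one source term for each edge, and $u$ is the sum of the translates of $\eta_0$ over all polygons $\gamma Q$.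

Now let only $\psi$ be given. We need a rapidly decaying $\varphi$ with $\rho_s(\varphi)=\psi$; the first relation lets us arrange $S\varphi=-\varphi$. We then need a rapidly decaying solution of $D_s\eta=\sum_kU^k\varphi$, and the second relation says that $\rho_s$ annihilates the right side. So two facts are required: $\rho_s$ is surjective, and its kernel is the image of $D_s$. They concern the hyperbolic plane alone (Section~\ref{sec:exact}). The sum of the translates of $\eta$ is then an eigenfunction because each edge belongs to two polygons and the two source terms cancel (Section~\ref{sec:back}). The representation enters only through the convergence of sums over $\Gamma$, and for this an exponential bound on $\|\chi(\gamma)\|$ suffices (Section~\ref{sec:growth}).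

\subsection{Conventions}

Throughout, $\sigma=\operatorname{Re}s$, and $C$ denotes positive constants that vary from line to line. The hyperbolic distance $d$ is given by
\begin{equation}\label{eq:dist}
\cosh d(z,z')=1+\frac{|z-z'|^2}{2yy'},\qquad \sinh\frac{d(z,z')}2=\frac{|z-z'|}{2\sqrt{yy'}},
\end{equation}
and $d(z,z')\ge|\log y-\log y'|$. Gradients are hyperbolic: $\langle\nabla f,\nabla g\rangle=y^2(f_xg_x+f_yg_y)$, bilinear, $|\nabla f|^2=y^2(|f_x|^2+|f_y|^2)$, $\Delta=-\operatorname{div}\nabla$, and $\Delta(fg)=f\Delta g+g\Delta f-2\langle\nabla f,\nabla g\rangle$. In geodesic polar coordinates $(r,\theta)$ about any point, $d\mu=\sinh r\,dr\,d\theta$ and $-\Delta=\partial_r^2+\coth r\,\partial_r+(\sinh r)^{-2}\partial_\theta^2$. Because $R(t,\cdot)$ is $\operatorname{Im}$ composed with an isometry and $R(t,i)=(1+t^2)^{-1}$,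
\begin{equation}\label{eq:Rbound}
|\nabla R(t,\cdot)^s|=|s|\,R(t,\cdot)^\sigma,\qquad e^{-d(z,i)}\le(1+t^2)R(t,z)\le e^{d(z,i)} .
\end{equation}
For continuous $\eta,\varphi$ on $\mathbb H$ the equation $D_s\eta=\varphi$ is meant in the sense of distributions: $\int\eta\,D_sg\,d\mu=\int\varphi g\,d\mu$ for all $g\in C_c^\infty(\mathbb H)$. For smooth $\eta$ this is the pointwise equation. It is preserved by the action \eqref{eq:action} and by locally uniform limits of $\eta$ and $\varphi$. We use Weyl's lemma: if $D_s\eta=0$ in this sense, then $\eta$ is smooth.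

\section{The group and its tessellation}\label{sec:group}

We use two standard facts about $\Gamma$.
\begin{enumerate}
\item[(F1)] $\Gamma=\langle S\rangle*\langle U\rangle\cong C_2*C_q$. That is, every element is given by a unique reduced word, in which letters $S$ alternate with letters $U^k$, $1\le k\le q-1$; and a representation of $\Gamma$ is the same as a pair of matrices $\chi(S),\chi(U)$ with $\chi(S)^2=\chi(U)^q=1$.
\item[(F2)] $\mathcal F=\{|x|\le\lambda/2,\ |z|\ge1\}$ is a locally finite fundamental domain: the translates $\gamma\mathcal F$ cover $\mathbb H$, their interiors are pairwise disjoint, and every compact set meets only finitely many of them.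
\end{enumerate}
By (F2), $\{\gamma:\gamma K\cap K\ne\emptyset\}$ is finite for compact $K$: if $K$ meets only $\gamma_1\mathcal F,\dots,\gamma_n\mathcal F$, such a $\gamma$ has the form $\gamma_j\gamma_l^{-1}$. Let $\mathbb H_\pm=\{z\in\mathbb H:\pm x>0\}$; then $S\mathbb H_\pm=\mathbb H_\mp$. Let $o=e^{i\pi/q}$. It solves $z^2-\lambda z+1=0$, so $Uo=o$, and $U'(o)=o^{-2}=e^{-2\pi i/q}$. In the disk coordinate $(z-o)/(z-\bar o)$ the map $U$ is therefore the rotation through the angle $-2\pi/q$.

\begin{lemma}\label{lem:arcs}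
The arcs $U^k(-\infty,0)$, $0\le k\le q-1$, are pairwise disjoint and their union is dense in $\mathbb P^1(\mathbb R)$. The half-planes $U^k\mathbb H_-$ are pairwise disjoint. For $1\le k\le q-1$ we have $U^k(-\infty,0)\subset(0,\infty)$ and $U^k\mathbb H_-\subset\mathbb H_+$.
\end{lemma}

\begin{proof}
In the disk coordinate the $q$ points $U^k\infty$ are equally spaced on the circle, and $0=U^{-1}\infty$ and $\infty$ are neighbors. One of the two arcs between $0$ and $\infty$ contains no further point; since $U\infty=\lambda\in(0,\infty)$, it is $(-\infty,0)$. Its rotations are the $q$ arcs between neighboring points. This gives the statements on arcs. Those on half-planes follow, because $U^k\mathbb H_-$ is the half-plane over the arc $U^k(-\infty,0)$.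
\end{proof}

\begin{lemma}\label{lem:height}
If $z\in\mathcal F$ or $\operatorname{Im}z>1$, and if $\operatorname{Im}\gamma z>1$, then $\gamma\in\langle T\rangle$. In particular $\operatorname{Im}\gamma o\le1$ and $\operatorname{Im}\gamma i\le1$ for all $\gamma\in\Gamma$.
\end{lemma}

\begin{proof}
Let $z\in\mathcal F$. As $\mathcal F$ is the closure of its interior $\mathcal F^\circ$, the open set $\gamma\mathcal F^\circ\cap\{y>1\}$ is not empty. The set $\{y>1\}$ is covered by the $T^n\mathcal F$, whose boundaries are null sets, so $\gamma\mathcal F^\circ$ meets some $T^n\mathcal F^\circ$, and $\gamma=T^n$. If $\operatorname{Im}z>1$, then $z\in T^n\mathcal F$ for some $n$, and the first case gives $\gamma T^n\in\langle T\rangle$. Finally $o,i\in\mathcal F$ have height at most $1$, and $T$ preserves heights.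
\end{proof}

For $a>0$ let $N_a=\{z:d(z,I)\le a\}$. By \eqref{eq:dist}, $\cosh d(z,iy')=(|z|^2+y'^2)/(2yy')$ is minimal at $y'=|z|$, where it equals $|z|/y$. Hence $N_a$ is the cone $\{|x|\le|z|\tanh a\}$, each arc $N_a\cap\{|z|=\varrho\}$ is a geodesic segment of length $2a$, and
\begin{equation}\label{eq:cone}
|\log|z||\le d(z,i)\le|\log|z||+a\qquad(z\in N_a),
\end{equation}
the left inequality because $\cosh d(z,i)=(|z|^2+1)/(2y)\ge\cosh\log|z|$. Define
\[
Q=\mathbb H\setminus\bigcup_{k=0}^{q-1}U^k\mathbb H_-,\qquad \mathcal F_0=\{0\le x\le\lambda,\ |z|\ge1,\ |z-\lambda|\ge1\}.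
\]
The set $Q$ is the closed ideal polygon with vertices $U^k\infty$ and edges $U^kI$; see Figure~\ref{fig:Q}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3]
\fill[gray!20] (0,1.6) -- (0,1) arc (90:45:1) arc (135:90:1) -- (1.414,1.6) -- cycle;
\draw (-0.6,0) -- (2.0,0);
\draw[thick] (0,0) -- (0,1.6);
\draw[thick] (1.414,0) -- (1.414,1.6);
\draw[thick] (0.707,0) arc (0:180:0.3535);
\draw[thick] (1.414,0) arc (0:180:0.3535);
\draw[dashed] (0,1) arc (90:19.47:1);
\draw[dashed] (1.414,1) arc (90:160.53:1);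
\fill (0.707,0.707) circle (0.015) node[above] {$o$};
\fill (0,1) circle (0.015) node[left] {$i$};
\fill (1.414,1) circle (0.015) node[right] {$Ui$};
\node[below] at (0,0) {$0$};
\node[below] at (0.707,0) {$1/\sqrt2$};
\node[below] at (1.414,0) {$\sqrt2$};
\node at (0.707,1.25) {$\mathcal F_0$};
\node at (-0.35,0.55) {$\mathbb H_-$};
\node at (1.75,0.55) {$U\mathbb H_-$};
\node at (1.06,0.13) {\small $U^2\mathbb H_-$};
\node at (0.354,0.13) {\small $U^3\mathbb H_-$};
\end{tikzpicture}
\caption{The case $q=4$, $\lambda=\sqrt2$. The ideal quadrilateral $Q$ (thick edges) is the complement of the four half-planes $U^k\mathbb H_-$, which the rotation $U$ about $o=e^{i\pi/4}$ permutes. The dashed arcs from $o$ to the points $U^ki$ cut $Q$ into the four pieces $U^k\mathcal F_0$; the fundamental domain $\mathcal F_0$ is shaded.}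
\label{fig:Q}
\end{figure}

\begin{lemma}\label{lem:polygon}
\begin{enumerate}
\item[(a)] $Q=\bigcup_kU^k\mathcal F_0$, and $\mathcal F_0\subset N_{a}$ for some $a$.
\item[(b)] Almost every $z\in\mathbb H$ lies in $\gamma Q$ for exactly one coset $\gamma\langle U\rangle$.
\item[(c)] For each $a$, every compact set meets only finitely many of the sets $\gamma Q$ and $\gamma N_a$, $\gamma\in\Gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\ell$ be the arc of the unit circle from $o$ to $-1$. On the unit circle $Sz=-\bar z$, so $U\ell$ is the arc of $|z-\lambda|=1$ from $o$ to $\lambda+1$. These two geodesic rays bound the sector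
\[
W=\{x\le\lambda/2,\ |z|\ge1\}\cup\{x\ge\lambda/2,\ |z-\lambda|\ge1\}.
\]
In the disk coordinate the rays $U^k\ell$ are $q$ equally spaced radii. For $2\le k\le q-1$ the endpoint $U^k(-1)$ lies neither in $(-\infty,0)$ nor in $U(-\infty,0)=(\lambda,\infty)$ by Lemma~\ref{lem:arcs}, so $U^k\ell$ does not enter $W$. Thus $W$ is the sector of angle $2\pi/q$ between $\ell$ and $U\ell$, and the sectors $U^kW$ cover $\mathbb H$ with disjoint interiors. For $1\le k\le q-1$ the ray $U^k\ell$ runs from $o\in\mathbb H_+$ to a point of $(0,\infty)$, so it lies in $\mathbb H_+$. The connected set $\mathbb H_-$ meets $\ell$ and no other ray, so it lies in the interior of $U^{-1}W\cup W$. Hence $U^k\mathbb H_-$ lies in the interior of $U^{k-1}W\cup U^kW$ and misses $W$ for $2\le k\le q-1$. As $U\mathbb H_-=T\mathbb H_+=\{x>\lambda\}$, we get $Q\cap W=W\cap\{0\le x\le\lambda\}$. This set is $\mathcal F_0$, because $|z-\lambda|\ge|z|$ exactly when $x\le\lambda/2$. Since $UQ=Q$, the first claim follows. On $\mathcal F_0$ we have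 $0\le x\le\lambda$ and $y\ge\sin(\pi/q)$, so $|x|/|z|$ is bounded away from $1$.

(b), (c) The set $\mathcal F_0$ is the union of the right half of $\mathcal F$ and the $T$-translate of the left half. So by (F2) almost every point lies in exactly one translate $\gamma\mathcal F_0$, and a compact set meets finitely many. With (a) this gives (b) and the claim on $\gamma Q$. Since $I\subset\mathcal F_0\cup S\mathcal F_0$, a compact set meets finitely many $\gamma I$. If $K$ meets $\gamma N_a$, then the closed $a$-neighborhood of $K$, which is compact, meets $\gamma I$.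
\end{proof}

The next lemma reads off from the reduced word of $\gamma$ on which side of $I$ the center $\gamma o$ of the polygon $\gamma Q$ lies. Let $\Gamma_+$ be the set of elements whose reduced word is empty or begins with a power of $U$, and let $\Gamma_-=\Gamma\setminus\Gamma_+$ be the set of those whose reduced word begins with $S$.

\begin{lemma}\label{lem:halves}
\begin{enumerate}
\item[(a)] $\Gamma_\pm U=\Gamma_\pm$, $S\Gamma_+=\Gamma_-$, $1\in\Gamma_+$, and $(\Gamma_+\setminus\{1\})S=\Gamma_+\setminus\{1\}$.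
\item[(b)] $\gamma o\in\mathbb H_\pm$ for $\gamma\in\Gamma_\pm$.
\item[(c)] If $\operatorname{Re}z\le0$ and $\gamma\in\Gamma_+$, or $\operatorname{Re}z\ge0$ and $\gamma\in\Gamma_-$, then $d(z,\gamma o)\ge d(z,i)$.
\item[(d)] $\sup_{z\in\mathbb H}\sum_{\gamma\in\Gamma}e^{-2d(z,\gamma o)}<\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Right multiplication by $U$ maps $\langle U\rangle\subset\Gamma_+$ to itself, and for any other element it changes the word only after the last letter $S$, so the first letter stays. Putting $S$ in front of the words of $\Gamma_+$ gives the words that begin with $S$. Right multiplication by $S$ appends or deletes a final $S$, so it keeps an initial letter $U^k$.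

(b) Let $\gamma\in\Gamma_+$ and use induction on the word length. If $\gamma\in\langle U\rangle$, then $\gamma o=o\in\mathbb H_+$. Otherwise $\gamma=U^kS\gamma'$ with $1\le k\le q-1$ and $\gamma'\in\Gamma_+$ shorter. Then $S\gamma'o\in\mathbb H_-$, and $\gamma o\in\mathbb H_+$ by Lemma~\ref{lem:arcs}. The case of $\Gamma_-=S\Gamma_+$ follows by applying $S$.

(c) By (b) the geodesic segment from $z$ to $p=\gamma o$ meets $I$ in a point $iy'$. The points $p$ and $Sp$ have height at most $1$ by Lemma~\ref{lem:height}, so $d(iy',p)\ge\log y'$ and $d(iy',p)=d(i/y',Sp)\ge-\log y'$. Therefore $d(z,i)\le d(z,iy')+|\log y'|\le d(z,iy')+d(iy',p)=d(z,p)$.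

(d) The stabilizer of $o$ is finite, and there is $\delta>0$ with $d(o,\gamma o)\ge2\delta$ whenever $\gamma o\ne o$. So the balls $B(p,\delta)$, $p\in\Gamma o$, are disjoint and have equal area. On $B(p,\delta)$ we have $e^{-2d(z,p)}\le e^{2\delta}e^{-2d(z,\cdot)}$. Averaging over the balls bounds the sum by $C\int_{\mathbb H}e^{-2d(z,\cdot)}d\mu=2\pi C\int_0^\infty e^{-2r}\sinh r\,dr$.
\end{proof}

\section{The eigenvalue equation on the projective line}\label{sec:line}

The operators $\tau_s(g)$ move the half-line $\mathbb R_{>0}$, so they do not form a representation on functions on it. The extension condition allows us to pass to a space on which they do. Let $\mathcal V_s$ be the space of functions $a\colon\mathbb R\to\mathbb C$ such that $A(t)=(1+t^2)^sa(t)$ extends to a smooth function on $\mathbb P^1(\mathbb R)$. Since $(t^2)^{-s}a(-1/t)=(1+t^2)^{-s}A(-1/t)$, this holds if and only if both $a$ and $\tau_s(S)a$ are, or extend to, smooth functions on $\mathbb R$. If $g^{-1}=\begin{pmatrix}a'&b'\\c'&d'\end{pmatrix}$,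 then $\tau_s(g)$ acts on $A$ by
\[
A(t)\longmapsto\Big[\frac{1+t^2}{(a't+b')^2+(c't+d')^2}\Big]^sA(g^{-1}t),
\]
and the bracket is a positive smooth function on $\mathbb P^1(\mathbb R)$. So $\tau_s$ is a representation on $\mathcal V_s$, and $\alpha_s$ is a representation of $\Gamma$ on $\mathcal V_s\otimes V$. Put
\[
\mathcal Z_s(\chi)=\Big\{\psi\in\mathcal V_s\otimes V:\ \alpha_s(S)\psi=-\psi,\ \ \sum_{k=0}^{q-1}\alpha_s(U^k)\psi=0\Big\}.
\]

\begin{lemma}\label{lem:Z}
For every $s\in\mathbb C$ and every $\chi$, restriction to $\mathbb R_{>0}$ is a linear bijection from $\mathcal Z_s(\chi)$ onto $\mathcal E^\infty_s(\chi)$. The inverse sends $f$ to the smooth extension of \eqref{eq:ext}.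
\end{lemma}

\begin{proof}
Let $f$ be smooth on $\mathbb R_{>0}$ and let \eqref{eq:ext} have a smooth extension $\psi$. On $\mathbb R_{<0}$ we have $\alpha_s(S)\psi=\alpha_s(S)f=-\psi$, and on $\mathbb R_{>0}$ we have $\alpha_s(S)\psi=-\alpha_s(S)^2f=-\psi$. So $\alpha_s(S)\psi$ extends smoothly across $0$, whence $\psi\in\mathcal V_s\otimes V$. Conversely, if $\psi\in\mathcal V_s\otimes V$ and $\alpha_s(S)\psi=-\psi$, then $\psi$ is the smooth extension of \eqref{eq:ext} for $f=\psi|_{\mathbb R_{>0}}$.

It remains to match the second relation with $\mathcal L_{s,\chi}f=f$. We have $g_k=SU^{-k}$, and for $x>0$ the value $\alpha_s(g_k)\psi(x)$ involves $\psi$ only at $U^kSx>0$ (Lemma~\ref{lem:arcs}). So $\mathcal L_{s,\chi}f=\alpha_s(S)\sum_{k=1}^{q-1}\alpha_s(U^{-k})\psi$ on $\mathbb R_{>0}$. Applying $\alpha_s(S)$, which exchanges the half-lines, we see that $\mathcal L_{s,\chi}f=f$ is equivalent to $\sum_{k=1}^{q-1}\alpha_s(U^{-k})\psi=-\psi$ on $\mathbb R_{<0}$, that is, to the vanishing of $\Psi=\sum_{k=0}^{q-1}\alpha_s(U^k)\psi$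 on $\mathbb R_{<0}$. As $\alpha_s(U)\Psi=\Psi$, this is equivalent to the vanishing of $\Psi$ on the dense set $\bigcup_kU^k(-\infty,0)$, hence to $\Psi=0$.
\end{proof}

\section{An exact sequence for $\Delta-s(1-s)$}\label{sec:exact}

\subsection{The transform $\rho_s$}

Let $\mathcal S$ be the space of continuous $\varphi\colon\mathbb H\to\mathbb C$ with $\varphi(z)=O(e^{-Nd(z,i)})$ for every $N$. By the triangle inequality it is stable under isometries. For $\varphi\in\mathcal S$ put
\[
\rho_s(\varphi)(t)=\int_{\mathbb H}\varphi(z)R(t,z)^s\,d\mu(z)\qquad(t\in\mathbb R),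
\]
which converges by \eqref{eq:Rbound}. We pass to the unit disk $\mathbb D$ with $w=\frac{z-i}{z+i}=|w|e^{i\theta}$, $\zeta=\frac{t-i}{t+i}$ and $r=d(z,i)$, so that $|w|=\tanh(r/2)$ and $(r,\theta)$ are polar coordinates about $i$. From $1-|w|^2=4y/|z+i|^2$ and $\zeta-w=2i(t-z)/((t+i)(z+i))$ we get
\[
(1+t^2)R(t,z)=P(w,\zeta):=\frac{1-|w|^2}{|\zeta-w|^2},
\]
the Poisson kernel, and so
\[
(1+t^2)^s\rho_s(\varphi)(t)=\rho_s^\sharp(\varphi)(\zeta):=\int_{\mathbb H}\varphi\,P(\cdot,\zeta)^s\,d\mu .
\]
We have $1-|w|=2/(e^r+1)\ge e^{-r}$. The function $|\zeta-w|^2=1+|w|^2-w\bar\zeta-\bar w\zeta$ has bounded derivatives in $\arg\zeta$ and lies between $e^{-2r}$ and $4$, so each derivative of $P^s$ in $\arg\zeta$ is $O(e^{Cr})$. Hence $\rho^\sharp_s(\varphi)\in C^\infty(\partial\mathbb D)$, that is, $\rho_s(\mathcal S)\subset\mathcal V_s$. This section proves: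

\begin{proposition}\label{prop:exact}
\begin{enumerate}
\item[(A)] If $s\notin\mathbb Z_{\le0}$, then $\rho_s\colon\mathcal S\to\mathcal V_s$ is surjective.
\item[(B)] If $s\notin\mathbb Z_{\le0}$, $\varphi\in\mathcal S$ and $\rho_s(\varphi)=0$, then there is a unique $\eta\in\mathcal S$ with $D_s\eta=\varphi$.
\item[(C)] For every $s$: if $\eta,\varphi\in\mathcal S$ and $D_s\eta=\varphi$, then $\rho_s(\varphi)=0$.
\end{enumerate}
\end{proposition}

In other words, with $\mathcal S'=\{\eta\in\mathcal S:D_s\eta\in\mathcal S\}$, the sequence $0\to\mathcal S'\xrightarrow{D_s}\mathcal S\xrightarrow{\rho_s}\mathcal V_s\to0$ is exact for $s\notin\mathbb Z_{\le0}$.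

\begin{example}[the case $s=1$]\label{ex:one}
Here $D_1=\Delta$ and $P=1+\sum_{n\ge1}(\bar w^n\zeta^n+w^n\bar\zeta^n)$. Let $\varphi$ be continuous with support in $|w|\le a<1$, and let $M_n=\int\varphi\,\bar w^nd\mu$, $M_{-n}=\int\varphi\,w^nd\mu$ for $n\ge0$. Then $\rho_1^\sharp(\varphi)=\sum_nM_n\zeta^n$. The equation $\Delta\eta=\varphi$ is solved by the potential $\eta(w')=\int\mathcal G(w,w')\varphi(w)\,d\mu$ with the Green function $\mathcal G=-\frac1{2\pi}\log\big|\frac{w-w'}{1-\bar ww'}\big|$ of the disk, which is the case $\hat s=1$ of Lemma~\ref{lem:green} below. For $w'=\varrho\zeta$ with $a<\varrho<1$, expand $\log|1-w/w'|$ and $\log|1-\bar ww'|$ in power series: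
\[
\eta(\varrho\zeta)=\frac1{2\pi}\Big[M_0\log\frac1\varrho+\sum_{n\ne0}\frac{\varrho^{-|n|}-\varrho^{|n|}}{2|n|}M_n\zeta^n\Big].
\]
Three features carry over to general $s$. With $\varepsilon=1-\varrho$ each coefficient of an $M_n$ is $\varepsilon+O(\varepsilon^2)$, and $|M_n|\le Ca^{|n|}$, so $\eta=\frac{\varepsilon}{2\pi}\rho_1^\sharp(\varphi)(\zeta)+O(\varepsilon^2)$: \emph{the transform is the leading coefficient of the potential at the boundary.} If this coefficient vanishes, then all $M_n$ vanish and $\eta=0$ for $|w'|>a$: \emph{a Fourier mode that decays one order faster than expected decays to all orders.} Finally, the bound on $M_n$ shows that compactly supported $\varphi$ produce only real-analytic functions on the circle. To reach every smooth function, the $n$th mode of $\varphi$ must sit where $|w|^n$ is not small, that is, \emph{where $1-|w|$ is of order $1/n$.}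
\end{example}

For general $s$ we need the analogue of $|w|^{|n|}$. Recall that $(a)_j=a(a+1)\cdots(a+j-1)$, that ${}_2F_1(a,b;c;x)=\sum_j\frac{(a)_j(b)_j}{(c)_jj!}x^j$ continues analytically to $\mathbb C\setminus[1,\infty)$, and that
\begin{align*}
{}_2F_1(a,b;c;x)&=(1-x)^{-a}\,{}_2F_1\big(a,c-b;c;\tfrac x{x-1}\big)&&\text{(Pfaff)},\\
{}_2F_1(a,b;c;x)&=\frac1{\mathrm B(b,c-b)}\int_0^1\xi^{b-1}(1-\xi)^{c-b-1}(1-x\xi)^{-a}d\xi&&\text{(Euler, }\operatorname{Re}c>\operatorname{Re}b>0),
\end{align*}
for $x<1$, where $\mathrm B$ is the beta function. The factors $1-w\bar\zeta$ and $1-\bar w\zeta$ of $|\zeta-w|^2$ are complex conjugates in the right half-plane, so $P^s=(1-|w|^2)^s(1-w\bar\zeta)^{-s}(1-\bar w\zeta)^{-s}$ with principal branches. Multiplying the binomial series and using $(s)_{j+n}=(s)_n(s+n)_j$, $(j+n)!=n!\,(n+1)_j$, we get $P^s=\sum_{n\in\mathbb Z}\Phi_n(r)e^{-in\theta}\zeta^n$ with $\Phi_{-n}=\Phi_n$ and, for $n\ge0$,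
\[
\Phi_n=\frac{(s)_n}{n!}|w|^n(1-|w|^2)^s\,{}_2F_1(s,s+n;n+1;|w|^2).
\]
Pfaff's transformation, with $|w|^2/(|w|^2-1)=-\sinh^2(r/2)$, gives
\begin{equation}\label{eq:Phi}
\Phi_n=\frac{(s)_n}{n!}\tanh^n\!\big(\tfrac r2\big)F_n(X),\qquad F_n(X)={}_2F_1(s,1-s;n+1;-X),\quad X=\sinh^2\tfrac r2 .
\end{equation}
With $\varphi_n(r)=\frac1{2\pi}\int_0^{2\pi}\varphi\,e^{-in\theta}d\theta$, Fubini's theorem shows:
\begin{equation}\label{eq:coef}
\text{the coefficient of }\zeta^n\text{ in }\rho_s^\sharp(\varphi)\text{ is }\ 2\pi\int_0^\infty\varphi_n\Phi_n\sinh r\,dr .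
\end{equation}
The function $F_n$ is symmetric under $s\leftrightarrow1-s$, like $D_s$; only the factor $(s)_n$ is not. We fix $\hat s\in\{s,1-s\}$ with $\hat\sigma=\operatorname{Re}\hat s\ge\frac12$, so $D_{\hat s}=D_s$.

\subsection{Surjectivity}

\begin{proof}[Proof of Proposition~\ref{prop:exact}(A)]
By \eqref{eq:coef} we want radial functions $b_n$ with $2\pi\int b_n\Phi_n\sinh r\,dr=1$ such that $e^{Nr}b_n$ is bounded by a power of $n$ for each $N$. This requires a polynomial lower bound for $|\Phi_n|$ on a range where $e^r$ is polynomial in $n$; following Example~\ref{ex:one} we look at $X$ of order $n$. In this proof $\Gamma(\cdot)$ is the gamma function, and we use $\mathrm B(a,b)=\Gamma(a)\Gamma(b)/\Gamma(a+b)$ and $\Gamma(n+a)/\Gamma(n+b)\sim n^{a-b}$.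

For $n+1>\hat\sigma$, Euler's integral gives
\[
F_n(X)-1=\frac1{\mathrm B(\hat s,n+1-\hat s)}\int_0^1\xi^{\hat s-1}(1-\xi)^{n-\hat s}\big[(1+X\xi)^{\hat s-1}-1\big]d\xi .
\]
For $v\ge0$ we have $|(1+v)^{\hat s-1}-1|\le|\hat s-1|\int_0^v(1+x)^{\hat\sigma-2}dx\le|\hat s-1|\,v(1+v)^{\hat\sigma}$. Let $0<\varepsilon\le1$ and $0\le X\le\varepsilon n$. Then $v=X\xi$ satisfies $v(1+v)^{\hat\sigma}\le\varepsilon n\xi\,2^{\hat\sigma}(1+(n\xi)^{\hat\sigma})$, so
\[
|F_n(X)-1|\le\frac{C\varepsilon n}{|\mathrm B(\hat s,n+1-\hat s)|}\Big[\mathrm B(\hat\sigma+1,n+1-\hat\sigma)+n^{\hat\sigma}\mathrm B(2\hat\sigma+1,n+1-\hat\sigma)\Big].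
\]
The reciprocal beta value is $O(n^{\hat\sigma})$ and the bracket is $O(n^{-\hat\sigma-1})$. So $|F_n(X)-1|\le C_s\varepsilon$ for $n\ge n_0\ge1$, with $C_s$ and $n_0$ depending only on $s$. Fix $\varepsilon$ with $C_s\varepsilon\le\frac12$. For $X\in J_n=[\varepsilon n/2,\varepsilon n]$ we have $|F_n|\ge\frac12$ and $\tanh^n(r/2)=(1+1/X)^{-n/2}\ge e^{-n/(2X)}\ge e^{-1/\varepsilon}$. Because $s\notin\mathbb Z_{\le0}$, also $|(s)_n/n!|=|\Gamma(n+s)/(\Gamma(s)\Gamma(n+1))|\ge cn^{\sigma-1}$. Thus $|\Phi_n|\ge c'n^{\sigma-1}$ on $J_n$, with $c'>0$.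

Note that $\cosh r=1+2X$ and $\sinh r\,dr=2\,dX$. For $n\ge n_0$ let $p_n$ be the tent function of $X$ with support $J_n$ and height $2/(\varepsilon n)$, so that $\int p_n\sinh r\,dr=1$, and put $b_{\pm n}=p_n/(2\pi\Phi_n)$. Then $|b_n|\le Cn^{|\sigma|}$, and $e^r\le2+4X\le Cn$ on the support. For $0\le n<n_0$ the function $\Phi_n$ is not identically zero, since $(s)_n\ne0$ and $F_n(0)=1$; let $b_{\pm n}$ be $\overline{\Phi_n}$ times a continuous bump with compact support in $(0,\infty)$, normalized so that $2\pi\int b_n\Phi_n\sinh r\,dr=1$.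

Let $A=\sum_na_n\zeta^n\in C^\infty(\partial\mathbb D)$, so $a_n=O(|n|^{-L})$ for every $L$. Put $\varphi=\sum_na_nb_n(r)e^{in\theta}$. The sum is locally finite and vanishes near $r=0$, so $\varphi$ is continuous, and $e^{Nr}|\varphi|\le C\sum_n|a_n|(1+|n|)^{|\sigma|+N}<\infty$. Thus $\varphi\in\mathcal S$. As $\varphi_n=a_nb_n$, \eqref{eq:coef} gives $\rho^\sharp_s(\varphi)=A$.
\end{proof}

\subsection{The Green kernel}

To solve $D_s\eta=\varphi$ we need a fundamental solution with known behavior at infinity. For $v>0$ and $z\ne z'$ put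
\[
G(v)=\frac1{4\pi}\int_0^1(\xi(1-\xi))^{\hat s-1}(\xi+v)^{-\hat s}d\xi,\qquad\mathcal G(z,z')=G\Big(\sinh^2\frac{d(z,z')}2\Big).
\]
The integral converges because $\hat\sigma>0$, so the next two lemmas hold for every $s\in\mathbb C$. For $\hat s=1$ we get $G(v)=\frac1{4\pi}\log\frac{1+v}v$, that is, $\mathcal G=-\frac1{2\pi}\log\tanh\frac d2$, the kernel of Example~\ref{ex:one}.

\begin{lemma}\label{lem:green}
$|G(v)|\le Cv^{-\hat\sigma}$ for $v>0$ and $|G(v)|\le C(1+|\log v|)$ for $v\le1$. For all $g\in C_c^\infty(\mathbb H)$ and $z'\in\mathbb H$ we have $\int\mathcal G(z,z')D_sg(z)\,d\mu(z)=g(z')$.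
\end{lemma}

\begin{proof}
\emph{The equation.} Fix $z'$ and let $d=d(z,z')$, $v=\sinh^2\frac d2=\frac12(\cosh d-1)$. Then $\partial_dv=\frac12\sinh d$, $\sinh^2d=4v(1+v)$ and $\cosh d=1+2v$, so $-\Delta\mathcal G=(\partial_d^2+\coth d\,\partial_d)\mathcal G=v(1+v)G''+(1+2v)G'$. We claim
\begin{multline*}
\big[v(1+v)\partial_v^2+(1+2v)\partial_v+\hat s(1-\hat s)\big](\xi(1-\xi))^{\hat s-1}(\xi+v)^{-\hat s}\\=\hat s\,\partial_\xi\big[(\xi(1-\xi))^{\hat s}(\xi+v)^{-\hat s-1}\big].
\end{multline*}
After division by $\hat s(\xi(1-\xi))^{\hat s-1}(\xi+v)^{-\hat s-2}$ the left side is $(\hat s+1)v(1+v)-(1+2v)(\xi+v)+(1-\hat s)(\xi+v)^2$ and the right side is $\hat s(1-2\xi)(\xi+v)-(\hat s+1)\xi(1-\xi)$; both equal $\hat s(v-\xi^2-2\xi v)+\xi^2-\xi$. Integrating over $0<\xi<1$ gives $0$ on the right, so $D_s\mathcal G(\cdot,z')=0$ off $z'$.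

\emph{Bounds.} The first follows from $|(\xi+v)^{-\hat s}|\le v^{-\hat\sigma}$. In $G'(v)=-\frac{\hat s}{4\pi}\int_0^1(\xi(1-\xi))^{\hat s-1}(\xi+v)^{-\hat s-1}d\xi$ the part over $\xi\ge\frac12$ is bounded, and in the rest we substitute $\xi=vx$:
\[
vG'(v)=-\frac{\hat s}{4\pi}\int_0^{1/(2v)}x^{\hat s-1}(1+x)^{-\hat s-1}(1-vx)^{\hat s-1}dx+O(v)\longrightarrow-\frac{\hat s}{4\pi}\mathrm B(\hat s,1)=-\frac1{4\pi}
\]
as $v\to0$, by dominated convergence, since $|(1-vx)^{\hat s-1}|\le2$ for $vx\le\frac12$. Integrating $|G'|\le C/v$ from $v$ to $1$ gives the logarithmic bound.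

\emph{The reproducing formula.} On $\{d>\delta\}$ the outward normal at the circle $d=\delta$ is $-\partial_d$, so Green's identity gives $\int_{d>\delta}\mathcal GD_sg\,d\mu=\int_{d=\delta}(\mathcal G\,\partial_dg-g\,\partial_d\mathcal G)$. The circle has length $2\pi\sinh\delta$ and $\mathcal G=O(1+|\log\delta|)$ on it, so the first term tends to $0$. The second is the mean of $g$ over the circle times $-2\pi\sinh\delta\cdot G'(v)\cdot\frac12\sinh\delta=-4\pi v(1+v)G'(v)$ with $v=\sinh^2\frac\delta2$, and this factor tends to $1$.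
\end{proof}

\begin{lemma}\label{lem:gradient}
If $u$ is smooth with $D_su=0$ near the closure of $B(z_0,1)$, then $|\nabla u(z_0)|\le C\sup_{B(z_0,1)}|u|$, with $C$ depending only on $s$.
\end{lemma}

\begin{proof}
Let $k$ be a fixed smooth function of $d(\cdot,z_0)$, equal to $1$ for $d\le\frac12$ and supported in $d<1$. Let $d(z',z_0)<\frac14$ and $\mathcal G=\mathcal G(\cdot,z')$. Lemma~\ref{lem:green} for $g=ku$, with $D_s(ku)=u\Delta k-2\langle\nabla k,\nabla u\rangle$, and the integration by parts $-\int\mathcal G\langle\nabla k,\nabla u\rangle=\int u\operatorname{div}(\mathcal G\nabla k)=\int u(\langle\nabla\mathcal G,\nabla k\rangle-\mathcal G\Delta k)$ give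
\[
u(z')=\int u\,\big(2\langle\nabla\mathcal G,\nabla k\rangle-\mathcal G\Delta k\big)\,d\mu .
\]
The integrand is supported in $\frac12\le d(z,z_0)\le1$, where the kernel is smooth in $(z,z')$. Differentiate in $z'$ at $z_0$. The constant does not depend on $z_0$ because isometries act transitively.
\end{proof}

\subsection{The radial equation}

The second feature of Example~\ref{ex:one} is a statement about an ordinary differential equation. Call a function of $r$ \emph{rapidly decaying} if it is $O(e^{-Nr})$ as $r\to\infty$ for every $N$.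

\begin{lemma}\label{lem:ode}
Let $n\in\mathbb Z$, let $p$ be continuous on $(0,\infty)$ and rapidly decaying, and let $f\in C^2(0,\infty)$ solve
\begin{equation}\label{eq:ode}
-f''-\coth r\,f'+\Big(\frac{n^2}{\sinh^2r}-s(1-s)\Big)f=p .
\end{equation}
If $f=O(e^{-(\hat\sigma+1)r})$ as $r\to\infty$, then $f$ is rapidly decaying. If moreover $p=0$, then $f=0$.
\end{lemma}

\begin{proof}
Put $g=(\sinh r)^{1/2}f$, $\tilde p=(\sinh r)^{1/2}p$, $\nu=\hat s-\frac12$, $a=\operatorname{Re}\nu\ge0$, $c_n(r)=(n^2-\frac14)/\sinh^2r$. From $f''+\coth r\,f'=(\sinh r)^{-1/2}\big[g''-\big(\frac14-\frac1{4\sinh^2r}\big)g\big]$ and $\frac14-s(1-s)=\nu^2$ we obtain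
\[
g''-(\nu^2+c_n)g=-\tilde p,\qquad g=O(e^{-(a+1)r}).
\]

\emph{Step 1: every homogeneous solution satisfies $g_1,g_1'=O((1+r)e^{ar})$ on $[1,\infty)$.} Let $\omega(x)=\int_0^x\cosh(\nu x')\,dx'$, so $|\omega(x)|\le xe^{ax}$, $|\omega'(x)|\le e^{ax}$ and $\omega''=\nu^2\omega$. Variation of constants gives
\[
g_1(r)=g_1(1)\omega'(r-1)+g_1'(1)\omega(r-1)+\int_1^r\omega(r-x)c_n(x)g_1(x)\,dx .
\]
So $m(r)=|g_1(r)|e^{-ar}/(1+r)$ satisfies $m(r)\le C+\int_1^r(1+x)|c_n(x)|m(x)\,dx$. As $(1+x)|c_n(x)|$ is integrable on $[1,\infty)$, Gronwall's inequality shows that $m$ is bounded. Differentiating the integral equation and inserting this bound gives the estimate for $g_1'$.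

\emph{Step 2: a homogeneous solution $g_0=O(e^{-(a+1)r})$ vanishes.} The equation gives $g_0''=O(e^{-(a+1)r})$, so $g_0'$ has a limit, which is $0$ because $g_0\to0$; hence $g_0'=-\int_r^\infty g_0''=O(e^{-(a+1)r})$. The Wronskian of $g_0$ with any homogeneous solution $g_1$ is constant and $O((1+r)e^{-r})$ by Step 1, so it is $0$. As $g_1(1),g_1'(1)$ are arbitrary, $g_0(1)=g_0'(1)=0$. This proves the last claim of the lemma.

\emph{Step 3.} Let $g_1,g_2$ be homogeneous solutions with $g_1g_2'-g_1'g_2=1$, let $K(r,x)=g_1(x)g_2(r)-g_1(r)g_2(x)$, and put $g^*(r)=\int_r^\infty K(r,x)\tilde p(x)\,dx$. By Step 1, $g^*$ is rapidly decaying. Since $K(r,r)=0$ and $\partial_rK(r,x)|_{x=r}=1$, it solves the inhomogeneous equation. So $g-g^*$ is a homogeneous solution that is $O(e^{-(a+1)r})$, and $g=g^*$ by Step 2.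
\end{proof}

\subsection{The kernel of $\rho_s$}

If $\eta,\varphi$ are continuous and $D_s\eta=\varphi$, then testing against $g(r)e^{-in\theta}$ with $g\in C_c^\infty(0,\infty)$ shows that $f=\eta_n$ solves \eqref{eq:ode} with $p=\varphi_n$ in the weak sense. A weak solution of a linear ordinary differential equation with smooth coefficients and continuous right side is a classical $C^2$ solution.

\begin{proof}[Proof of Proposition~\ref{prop:exact}(B)]
\emph{Uniqueness.} If $\eta\in\mathcal S$ and $D_s\eta=0$, then every $\eta_n$ vanishes by Lemma~\ref{lem:ode}, so $\eta=0$.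

\emph{The potential.} Put $\eta(z')=\int\mathcal G(z,z')\varphi(z)\,d\mu(z)$. By Lemma~\ref{lem:green}, the integral of $|\mathcal G(\cdot,z')|$ over $B(z',1)$ is finite and independent of $z'$, and $\mathcal G$ is bounded for $d(z,z')\ge1$. With $r=d(z,i)$ it follows that
\begin{equation}\label{eq:Gint}
\sup_{z'}\int|\mathcal G(z,z')|\,e^{-2r}d\mu(z)<\infty .
\end{equation}
So $\eta$ is defined. Multiply $\mathcal G$ by a continuous function of $d(z,z')$ with values in $[0,1]$ that is $0$ for $d\le\delta/2$ and $1$ for $d\ge\delta$. The resulting integral is continuous in $z'$ by dominated convergence, and it differs from $\eta$ by at most $\sup|\varphi|\int_{B(z',\delta)}|\mathcal G|$, which tends to $0$ uniformly. Thus $\eta$ is continuous. By \eqref{eq:Gint}, Fubini's theorem, the symmetry of $\mathcal G$ and Lemma~\ref{lem:green}, $\int\eta D_sg\,d\mu=\int\varphi g\,d\mu$, that is, $D_s\eta=\varphi$. The difficulty is the decay: the kernel decays only like $e^{-\hat\sigma d}$. We expand $\eta$ at the boundary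 and show that all coefficients vanish.

\emph{Expansion of the kernel.} Let $w,w'$ be the disk coordinates of $z,z'$, and let
\[
Y=\cosh^2\frac{d(z,z')}2=\frac{|1-\bar ww'|^2}{(1-|w|^2)(1-|w'|^2)} .
\]
Substituting $\xi\to1-\xi$ and $v=Y-1$ in $G$ gives $\mathcal G=Y^{-\hat s}H(1/Y)$, where $H(v)=\frac1{4\pi}\int_0^1(\xi(1-\xi))^{\hat s-1}(1-\xi v)^{-\hat s}d\xi=\sum_jH_jv^j$ is analytic for $|v|<1$. Write $w'=(1-\varepsilon)\zeta$ with $|\zeta|=1$, and $r'=d(z',i)$; then $\varepsilon=2/(e^{r'}+1)$ and $e^{-r'}\le\varepsilon\le2e^{-r'}$. Fix $N\ge1$, let $r'$ be large and $r\le r'/4$. Then $d(z,z')\ge r'-r$, so $1/Y\le4e^{r-r'}\le\min(\frac12,4\varepsilon e^r)$, and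
\[
\mathcal G=\sum_{j<N}H_jY^{-\hat s-j}+O\big((\varepsilon e^r)^{\hat\sigma+N}\big),\qquad Y^{-\hat s-j}=\varepsilon^{\hat s+j}(1-|w|^2)^{\hat s+j}\,(2-\varepsilon)^{\hat s+j}\,\Lambda(\varepsilon)^{-\hat s-j},
\]
with $\Lambda(\varepsilon)=|1-(1-\varepsilon)\bar w\zeta|^2$. This is a quadratic polynomial in $\varepsilon$ with bounded coefficients, and $e^{-2r}\le\Lambda\le4$ on $[0,1]$. So every $\varepsilon$-derivative of $(2-\varepsilon)^{\hat s+j}\Lambda(\varepsilon)^{-\hat s-j}$ is $O(e^{Cr})$ on $[0,1]$. Taylor's formula at $\varepsilon=0$ yields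
\[
\mathcal G=\sum_{k<N}\varepsilon^{\hat s+k}\mathcal G_k(w,\zeta)+O\big(\varepsilon^{\hat\sigma+N}e^{C_Nr}\big)\qquad(r\le r'/4),
\]
where the $\mathcal G_k$ are continuous on $\mathbb D\times\partial\mathbb D$ and $O(e^{C_Nr})$, and $\mathcal G_0=2^{\hat s}H_0P(w,\zeta)^{\hat s}$.

\emph{Expansion of $\eta$.} For $r>r'/4$ and any $M$ we have $|\varphi|\le Ce^{-(4M+2)r}\le Ce^{-Mr'}e^{-2r}$, so by \eqref{eq:Gint} this region contributes $O(e^{-Mr'})$ to $\eta(z')$. The same estimate, with a larger exponent in place of $4M+2$ to absorb $e^{C_Nr}$, bounds $\int_{r>r'/4}|\mathcal G_k\varphi|\,d\mu$ by $O(e^{-Mr'})$. Hence, uniformly in $\zeta$,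
\begin{equation}\label{eq:etaexp}
\eta((1-\varepsilon)\zeta)=\sum_{k<N}\varepsilon^{\hat s+k}A_k(\zeta)+O(\varepsilon^{\hat\sigma+N}),\qquad A_k(\zeta)=\int_{\mathbb H}\mathcal G_k(\cdot,\zeta)\varphi\,d\mu,
\end{equation}
with $A_k$ continuous and $A_0=2^{\hat s}H_0\,\rho^\sharp_{\hat s}(\varphi)$.

\emph{Vanishing of the coefficients.} The leading coefficient involves $\rho_{\hat s}$, while the hypothesis concerns $\rho_s$. By \eqref{eq:Phi} and \eqref{eq:coef}, the $n$th Fourier coefficient of $\rho^\sharp_{\hat s}(\varphi)$ is $(\hat s)_{|n|}/(s)_{|n|}$ times that of $\rho^\sharp_s(\varphi)$; here $s\notin\mathbb Z_{\le0}$ is used. So $A_0=0$, and \eqref{eq:etaexp} with $N=1$ gives $\eta=O(e^{-(\hat\sigma+1)r'})$. By Lemma~\ref{lem:ode} each $\eta_n$ is rapidly decaying, that is, $O(\varepsilon^M)$ for all $M$. Taking the $n$th Fourier coefficient in \eqref{eq:etaexp} and dividing successively by $\varepsilon^{\hat s+k}$, $k=1,\dots,N-1$, we find that the $n$th Fourier coefficient of each $A_k$ is $0$. So $A_k=0$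 for $k<N$, and $\eta=O(\varepsilon^{\hat\sigma+N})$. As $N$ is arbitrary, $\eta\in\mathcal S$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:exact}(C)]
Let $k$ be smooth on $\mathbb R$, equal to $1$ on $(-\infty,0]$ and to $0$ on $[1,\infty)$, and let $k_m=k(r-m)\in C_c^\infty(\mathbb H)$ for $m\ge1$. Then $|\nabla k_m|=|k'(r-m)|$ and $\Delta k_m=-k''(r-m)-\coth r\,k'(r-m)$ are bounded uniformly in $m$. With $v=R(t,\cdot)^s$, the function $D_s(k_mv)=v\Delta k_m-2\langle\nabla k_m,\nabla v\rangle$ is supported in $m\le r\le m+1$ and is $O(e^{|\sigma|r})$ by \eqref{eq:Rbound}. So $\int\varphi k_mv\,d\mu=\int\eta D_s(k_mv)\,d\mu\to0$, while the left side tends to $\rho_s(\varphi)(t)$.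
\end{proof}

\begin{remark}\label{rem:fail}
For $s=-m\in\mathbb Z_{\le0}$ both (A) and the existence part of (B) fail. Indeed $\Phi_n=0$ for $|n|>m$, so $\rho^\sharp_s(\varphi)$ is always a trigonometric polynomial of degree at most $m$. For $n>m$, the proof of (A) for $1-s$ gives $\varphi=b(r)e^{in\theta}\in\mathcal S$ with $\rho^\sharp_{1-s}(\varphi)=\zeta^n$; then $\rho_s(\varphi)=0$, but $\varphi\notin D_s\mathcal S'$ by (C) for $1-s$.
\end{remark}

Let $\mathcal S_V=\mathcal S\otimes V$, with the action \eqref{eq:action} of $\Gamma$. Proposition~\ref{prop:exact} applies componentwise, and substituting $z\to\gamma z$ in the integral and using \eqref{eq:Rtrans} gives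
\begin{equation}\label{eq:equiv}
\rho_s(\gamma\varphi)=\alpha_s(\gamma)\rho_s(\varphi)\qquad(\gamma\in\Gamma,\ \varphi\in\mathcal S_V).
\end{equation}

\section{From cusp forms to the functional equation}\label{sec:forward}

In this section and the next, $\chi$ is a representation for which there are $C,\beta\ge0$ with
\begin{equation}\label{eq:G}
\|\chi(\gamma)\|\le Ce^{\beta\,d(i,\gamma i)}\qquad(\gamma\in\Gamma).
\end{equation}
Unitary representations satisfy \eqref{eq:G} with $C=1$, $\beta=0$. In this section $s\in\mathbb C$ is arbitrary, and $u\in\mathcal C_s(\chi)$.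

\begin{lemma}\label{lem:cone}
For all $a,N>0$ we have $|u(z)|+|\nabla u(z)|=O(e^{-Nd(z,i)})$ on $N_a$.
\end{lemma}

\begin{proof}
Let $z\in N_a$ with $|z|\ge1$. Then $y\ge|z|/\cosh a$. With $n=\lfloor x/\lambda\rfloor$ we have $|n|\le C|z|$ and $u(z)=\chi(T^n)u(T^{-n}z)$, where $T^{-n}z$ has real part in $[0,\lambda]$. By \eqref{eq:dist}, $e^{d(i,T^ni)}\le2+n^2\lambda^2$, so \eqref{eq:G} gives $\|\chi(T^n)\|\le C(1+|n|)^{2\beta}$. Rapid decay at the cusp yields $|u(z)|\le C_L|z|^{2\beta-L}$ for all $L$, and $e^{d(z,i)}\le e^a|z|$ by \eqref{eq:cone}. For $|z|\le1$ use $u(z)=\chi(S)u(Sz)$; the map $S$ preserves $N_a$ and $d(\cdot,i)$. The bound for $\nabla u$ follows from Lemma~\ref{lem:gradient}, because $B(z,1)\subset N_{a+1}$.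
\end{proof}

Along a curve with hyperbolic arc length $d\ell=|dz|/y$ we have $|[f,v]|\le(|\nabla f||v|+|f||\nabla v|)\,d\ell$, since $y|f_z|\le|\nabla f|$ and $y|v_{\bar z}|\le|\nabla v|$. By Lemma~\ref{lem:cone} and \eqref{eq:Rbound}, the integral \eqref{eq:psi} converges for every $t\in\mathbb R$, and the integrals of $[u,R(t,\cdot)^s]$ over the arcs $N_a\cap\{|z|=\varrho\}$ tend to $0$ as $\varrho\to0$ and $\varrho\to\infty$. As the form is closed, $I$ may be replaced in \eqref{eq:psi} by any ray from $0$ to $\infty$ in $\mathbb H$.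

Choose $m\in C^\infty(\mathbb R)$ with $m(-x)=1-m(x)$ and $m=1$ on $[\tanh1,\infty)$, and put
\[
h(z)=m\Big(\frac x{|z|}\Big),\qquad\kappa(z)=1-\sum_{k=0}^{q-1}\big(1-h(U^{-k}z)\big),\qquad\varphi_0=D_s(hu),\qquad\eta_0=\kappa u .
\]
Then $h\circ S=1-h$, and outside $N_1$ the function $h$ is the indicator function $1_{\mathbb H_+}$. The functions $|\nabla h|$ and $\Delta h$ are supported in $N_1$ and invariant under the isometries $z\mapsto cz$, $c>0$, hence bounded. The function $\kappa$ is smooth, bounded and $U$-invariant; it imitates the formula $1_Q=1-\sum_k1_{U^k\mathbb H_-}$, which holds because the half-planes $U^k\mathbb H_-$ are disjoint.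

\begin{lemma}\label{lem:cut}
\begin{enumerate}
\item[(a)] $\sum_{\gamma\in\Gamma/\langle U\rangle}\kappa(\gamma^{-1}z)=1$ for all $z\in\mathbb H$, and the sum is locally finite.
\item[(b)] $\varphi_0,\eta_0\in\mathcal S_V$, $S\varphi_0=-\varphi_0$, $U\eta_0=\eta_0$, and $D_s\eta_0=\sum_{k=0}^{q-1}U^k\varphi_0$.
\item[(c)] $\rho_s(\varphi_0)=2i\psi_u$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $j=h-1_{\mathbb H_+}$. It vanishes outside $N_1$, and $j\circ S=-j$ off $I$. Off the edges of $Q$ we have $\kappa-1_Q=\sum_kj(U^{-k}\,\cdot)$, so $\kappa$ vanishes outside $Q\cup\bigcup_kU^kN_1$, and all sums below are locally finite by Lemma~\ref{lem:polygon}(c). By Lemma~\ref{lem:polygon}(b), and since $\gamma\mapsto\gamma S$ permutes $\Gamma$, for almost every $z$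
\[
\sum_{\gamma\in\Gamma/\langle U\rangle}\kappa(\gamma^{-1}z)-1=\sum_{\gamma\in\Gamma}j(\gamma^{-1}z)=\frac12\sum_{\gamma\in\Gamma}\big(j(\gamma^{-1}z)+j(S\gamma^{-1}z)\big)=0 .
\]
The left side is continuous, so it vanishes everywhere.

(b) The function $\varphi_0=u\Delta h-2\langle\nabla h,\nabla u\rangle$ is supported in $N_1$, so it lies in $\mathcal S_V$ by Lemma~\ref{lem:cone}. By Lemma~\ref{lem:polygon}(a), $\kappa$ is supported in $\bigcup_kU^kN_a$ for some $a$. For $z=U^kz'$ with $z'\in N_a$ we have $u(z)=\chi(U^k)u(z')$ and $d(z,i)\le d(z',i)+C$, so $\eta_0\in\mathcal S_V$ by the same lemma. For a scalar function $f$, automorphy gives $\gamma(fu)=f(\gamma^{-1}\cdot)\,u$. Hence $U\eta_0=\eta_0$, $S\varphi_0=D_s((1-h)u)=-\varphi_0$, and $D_s\eta_0=\sum_kD_sU^k(hu)-(q-1)D_su=\sum_kU^k\varphi_0$.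

(c) Let $v=R(t,\cdot)^s$. By \eqref{eq:dform}, $v\varphi_0\,d\mu=2i\,d[hu,v]$. Apply Stokes' theorem on $N_1\cap\{\delta<|z|<1/\delta\}$. On the left boundary ray $h$ and $\nabla h$ vanish. The right boundary ray is traversed outward, and on it $h=1$, $\nabla h=0$, so $[hu,v]=[u,v]$ there. The two arcs have length $2$, and $|\nabla(hu)||v|+|hu||\nabla v|$ tends to $0$ on them as $\delta\to0$. So $\rho_s(\varphi_0)(t)$ is $2i$ times the integral of $[u,v]$ along the right ray, which equals $\psi_u(t)$.
\end{proof}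

\begin{proposition}\label{prop:forward}
We have $\psi_u\in\mathcal Z_s(\chi)$, and $\psi_u|_{\mathbb R_{>0}}$ extends holomorphically to $\mathbb C\setminus(-\infty,0]$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:cut}(c), $\psi_u\in\mathcal V_s\otimes V$. By \eqref{eq:equiv} and Lemma~\ref{lem:cut}(b), $\alpha_s(S)\psi_u=-\psi_u$ and $2i\sum_k\alpha_s(U^k)\psi_u=\rho_s(D_s\eta_0)$, which is $0$ by Proposition~\ref{prop:exact}(C).

As a function of complex $t$, the kernel $R(t,z)^s$ is singular at $z$ and $\bar z$, so integration along $I$ gives a continuation to the right half-plane only. We rotate the path toward the negative axis. Let $\frac\pi2\le\omega<\pi$ and integrate along $z=\varrho e^{i\omega}$. For $t>0$ we have $R=y/((t-z)(t-\bar z))$ and $\partial_{\bar z}R^s=sR^s\big(\frac i{2y}+\frac1{t-\bar z}\big)$, so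
\[
\psi_u(t)=\int_0^\infty y^s(t-z)^{-s}(t-\bar z)^{-s}\Big[u_ze^{i\omega}+su\Big(\frac i{2y}+\frac1{t-\bar z}\Big)e^{-i\omega}\Big]d\varrho,\qquad y=\varrho\sin\omega .
\]
For $t$ in the sector $|\arg t|<\omega$, the number $t-z$ avoids the ray $e^{i\omega}[0,\infty)$ and $t-\bar z$ avoids $e^{-i\omega}[0,\infty)$. Take $\arg(t-z)\in(\omega-2\pi,\omega)$ and $\arg(t-\bar z)\in(-\omega,2\pi-\omega)$. These branches are holomorphic in $t$ and bounded in argument, and for $t>0$ the two arguments are opposite, so the formula above holds with them. For $t$ in a compact subset $K$ of the sector, $c_K(1+\varrho)\le|t-\varrho e^{\pm i\omega}|\le C_K(1+\varrho)$ with $c_K>0$. So the integrand is at most $C_K(\varrho+\varrho^{-1})^C(|u|+|\nabla u|)$, and $|u|+|\nabla u|=O((\varrho+\varrho^{-1})^{-N})$ for all $N$ by Lemma~\ref{lem:cone} and \eqref{eq:cone}. The integral is therefore holomorphic in the sector. The extensions for different $\omega$ agree on $\mathbb R_{>0}$, hence on their common domain, and the sectors exhaust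 $\mathbb C\setminus(-\infty,0]$ as $\omega\to\pi$.
\end{proof}

\section{From the functional equation to cusp forms}\label{sec:back}

Now $s\notin\mathbb Z_{\le0}$, and $\chi$ satisfies \eqref{eq:G}. The hypothesis \eqref{eq:G} is what makes sums over $\Gamma$ converge: functions in $\mathcal S_V$ decay faster than every exponential, so they absorb any fixed exponential rate of growth.

\begin{lemma}\label{lem:sums}
Let $\varphi\in\mathcal S_V$ and $A\subset\Gamma$.
\begin{enumerate}
\item[(a)] For every $L\ge0$ there is $C_L$ such that $\sum_{\gamma\in A}|(\gamma\varphi)(z)|\le C_Le^{\beta d(z,i)}\sup_{\gamma\in A}e^{-Ld(z,\gamma o)}$ for all $z$. The sum $\sum_{\gamma\in A}\gamma\varphi$ converges absolutely and locally uniformly.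
\item[(b)] If $AS=A$ and $S\varphi=-\varphi$, then $\sum_{\gamma\in A}\gamma\varphi=0$.
\item[(c)] If $AU=A$, $\eta\in\mathcal S_V$, $U\eta=\eta$ and $D_s\eta=\sum_kU^k\varphi$, then $D_s\sum_{\gamma\in A/\langle U\rangle}\gamma\eta=\sum_{\gamma\in A}\gamma\varphi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Changing the base point from $i$ to $o$ changes only constants, so $\|\chi(\gamma)\|\le Ce^{\beta d(o,\gamma o)}\le Ce^{\beta d(z,i)}e^{\beta d(z,\gamma o)}$ and $|\varphi(\gamma^{-1}z)|\le C_Le^{-(L+\beta+2)d(z,\gamma o)}$. Multiply, sum, and use Lemma~\ref{lem:halves}(d). For $z$ in a compact set, $|(\gamma\varphi)(z)|\le Ce^{-2d(z,\gamma o)}\le C'e^{-2d(i,\gamma o)}$, a summable majorant.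

(b) The sum equals $\frac12\sum_{\gamma\in A}(\gamma\varphi+\gamma S\varphi)=0$.

(c) By (a), $D_s$ may be applied termwise, and $\sum_{\gamma\in A/\langle U\rangle}\sum_k\gamma U^k\varphi=\sum_{\gamma\in A}\gamma\varphi$.
\end{proof}

Let $\psi\in\mathcal Z_s(\chi)$. Call $(\varphi,\eta)\in\mathcal S_V\times\mathcal S_V$ a \emph{lift} of $\psi$ if
\begin{equation}\label{eq:lift}
\rho_s(\varphi)=\psi,\qquad S\varphi=-\varphi,\qquad D_s\eta=\sum_{k=0}^{q-1}U^k\varphi,\qquad U\eta=\eta .
\end{equation}
By Lemma~\ref{lem:cut}, $(\varphi_0,\eta_0)$ is a lift of $2i\psi_u$.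

\begin{proposition}\label{prop:E}
Every $\psi\in\mathcal Z_s(\chi)$ has a lift $(\varphi,\eta)$. The function $E(\psi)=\sum_{\gamma\in\Gamma/\langle U\rangle}\gamma\eta$ does not depend on the lift, and $E\colon\mathcal Z_s(\chi)\to\mathcal C_s(\chi)$ is a linear map with $E(2i\psi_u)=u$ for all $u\in\mathcal C_s(\chi)$.
\end{proposition}

\begin{proof}
\emph{Existence.} By Proposition~\ref{prop:exact}(A) there is $\varphi_1\in\mathcal S_V$ with $\rho_s(\varphi_1)=\psi$. Put $\varphi=\frac12(\varphi_1-S\varphi_1)$. Then $S\varphi=-\varphi$ and $\rho_s(\varphi)=\frac12(\psi-\alpha_s(S)\psi)=\psi$ by \eqref{eq:equiv}. The function $\varphi_U=\sum_kU^k\varphi$ has $\rho_s(\varphi_U)=\sum_k\alpha_s(U^k)\psi=0$, so by (B) there is a unique $\eta\in\mathcal S_V$ with $D_s\eta=\varphi_U$. As $U\varphi_U=\varphi_U$, the function $U\eta$ solves the same equation, so $U\eta=\eta$.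

\emph{The sum is a cusp form.} Let $u=\sum_{\Gamma/\langle U\rangle}\gamma\eta$. It is continuous and $\gamma u=u$ for all $\gamma$. By Lemma~\ref{lem:sums}(c),(b), $D_su=\sum_{\gamma\in\Gamma}\gamma\varphi=0$, so $u$ is smooth by Weyl's lemma. Let $0\le x\le\lambda$ and $y\ge1$. Then $d(z,\gamma o)\ge\log y$ by Lemma~\ref{lem:height}, and $d(z,i)\le\log y+\lambda$. Lemma~\ref{lem:sums}(a) gives $|u(z)|\le C_Ly^{\beta-L}$ for every $L$.

\emph{Independence and linearity.} Let $(\varphi',\eta')$ be another lift. Then $\rho_s(\varphi'-\varphi)=0$, so $\varphi'-\varphi=D_s\xi$ with $\xi\in\mathcal S_V$. We have $D_s(\xi+S\xi)=0$ and $D_s(\eta'-\eta-\sum_kU^k\xi)=0$, so uniqueness in (B) gives $S\xi=-\xi$ and $\eta'-\eta=\sum_kU^k\xi$. The two sums differ by $\sum_{\gamma\in\Gamma}\gamma\xi$, which is $0$ by Lemma~\ref{lem:sums}(b). Linear combinations of lifts are lifts, so $E$ is linear.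

\emph{Left inverse.} With the lift $(\varphi_0,\eta_0)$ we get $E(2i\psi_u)=\sum_{\Gamma/\langle U\rangle}\gamma(\kappa u)=u\sum_{\Gamma/\langle U\rangle}\kappa(\gamma^{-1}\cdot)=u$ by Lemma~\ref{lem:cut}(a).
\end{proof}

It remains to see that $E$ loses no information. For the lift $(\varphi_0,\eta_0)$ the source $\varphi_0$ is $D_s$ of $hu$, the part of $u$ on the right half-plane. For a general lift the substitute is the sum of the pieces $\gamma\eta$ over the polygons in the right half-plane, which are indexed by $\Gamma_+/\langle U\rangle$. This is the step that uses the free product structure.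

\begin{proposition}\label{prop:inj}
The map $E$ is injective.
\end{proposition}

\begin{proof}
Let $(\varphi,\eta)$ be a lift of $\psi$ and put $\xi=\sum_{\gamma\in\Gamma_+/\langle U\rangle}\gamma\eta$, which is defined by Lemma~\ref{lem:halves}(a) and continuous. All sources cancel in pairs except the one on $I$: by Lemma~\ref{lem:sums}(c), and by (b) for $A=\Gamma_+\setminus\{1\}$,
\[
D_s\xi=\sum_{\gamma\in\Gamma_+}\gamma\varphi=\varphi .
\]
For $\operatorname{Re}z\le0$, Lemmas~\ref{lem:sums}(a) and~\ref{lem:halves}(c) give $|\xi(z)|\le C_Le^{-(L-\beta)d(z,i)}$ for all $L$. On the right half-plane $\xi$ need not decay in general. But if $E(\psi)=0$, then also $\xi=-\sum_{\gamma\in\Gamma_-/\langle U\rangle}\gamma\eta$, and the same lemmas give the same bound for $\operatorname{Re}z\ge0$. Then $\xi\in\mathcal S_V$, and Proposition~\ref{prop:exact}(C) gives $\psi=\rho_s(\varphi)=0$.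
\end{proof}

\begin{proposition}\label{prop:iso}
Let $s\notin\mathbb Z_{\le0}$ and let $\chi$ satisfy \eqref{eq:G}. Then $\mathcal E^\infty_s(\chi)=\mathcal E^\omega_s(\chi)$, every function in this space extends holomorphically to $\mathbb C\setminus(-\infty,0]$, and $u\mapsto\psi_u|_{\mathbb R_{>0}}$ is a linear isomorphism from $\mathcal C_s(\chi)$ onto it.
\end{proposition}

\begin{proof}
The linear map $u\mapsto\psi_u$ from $\mathcal C_s(\chi)$ to $\mathcal Z_s(\chi)$ is injective because $E(2i\psi_u)=u$. Given $\psi\in\mathcal Z_s(\chi)$, put $u=E(\psi)$. Then $E(2i\psi_u-\psi)=u-u=0$, so $\psi=2i\psi_u=\psi_{2iu}$ by Proposition~\ref{prop:inj}. Thus $u\mapsto\psi_u$ is an isomorphism with inverse $2iE$. By Lemma~\ref{lem:Z}, $u\mapsto\psi_u|_{\mathbb R_{>0}}$ is an isomorphism onto $\mathcal E^\infty_s(\chi)$. By Proposition~\ref{prop:forward} every function in the image extends holomorphically to $\mathbb C\setminus(-\infty,0]$; in particular it is real-analytic, so $\mathcal E^\infty_s(\chi)=\mathcal E^\omega_s(\chi)$.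
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A unitary $\chi$ satisfies \eqref{eq:G}, and $0<\operatorname{Re}s<1$ implies $s\notin\mathbb Z_{\le0}$. Apply Proposition~\ref{prop:iso}.
\end{proof}

\section{Growth of the representation}\label{sec:growth}

Theorem~\ref{thm:strong} follows from Proposition~\ref{prop:iso} and the next proposition. The difficulty is that distance and word length are not comparable: $T^n$ moves $i$ only by $2\log|n|+O(1)$. So if $\chi(T)$ has an eigenvalue of modulus different from $1$, then $\|\chi(T^n)\|$ grows exponentially as $n\to\infty$ or as $n\to-\infty$, and \eqref{eq:G} fails. The proposition says that this is the only obstruction. The proof follows a geodesic and treats its excursions into the cusp separately.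

\begin{proposition}\label{prop:growth}
If all eigenvalues of $\chi(T)$ have modulus $1$, then $\chi$ satisfies \eqref{eq:G}.
\end{proposition}

\begin{proof}
Let $V\ne0$ and $b=\dim V-1$. A Jordan block of $\chi(T)$ has the form $\epsilon(1+\mathcal N)$ with $|\epsilon|=1$ and $\mathcal N^{b+1}=0$, and $(1+\mathcal N)^n=\sum_{l\le b}\binom nl\mathcal N^l$ for all $n\in\mathbb Z$. So $\|\chi(T^n)\|\le C(1+|n|)^b$.

Let $\mathcal B=\{y>e\}$ and $K=\mathcal F\cap\{y\le e\}$. The set $K$ is compact and contains $i$, and a point outside $\Gamma\mathcal B$ lies in $\Gamma K$ by (F2). By Lemma~\ref{lem:height}, $g\mathcal B\subset\{y\le1\}$ for $g\notin\langle T\rangle$, so distinct translates of $\mathcal B$ are at distance at least $1$; and the orbit of $i$ avoids $\Gamma\mathcal B$. The set $\Sigma=\{g\in\Gamma:d(gK,K)\le1\}$ is finite and $\Sigma^{-1}=\Sigma$.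

Let $\gamma\in\Gamma$, $\ell=d(i,\gamma i)$. If $\ell=0$, then $\gamma\in\Sigma$. Otherwise let $c\colon[0,\ell]\to\mathbb H$ be the unit speed geodesic from $i$ to $\gamma i$. Each translate of $\mathcal B$ is open and convex, so $c$ meets it in an open subinterval of $(0,\ell)$, possibly empty. The nonempty ones are separated by gaps of length at least $1$, so there are at most $\ell+1$ of them. Their complement consists of at most $\ell+2$ closed intervals of total length at most $\ell$, which we cut into at most $2\ell+2$ pieces of length at most $1$. This gives $0=t_0<\dots<t_M=\ell$ with $M\le3\ell+3$ and $c(t_j)\notin\Gamma\mathcal B$. Write $c(t_j)=\gamma_jz_j$ with $z_j\in K$, $\gamma_0=1$, $\gamma_M=\gamma$, and let $\ell_j=t_{j+1}-t_j$.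

If $\ell_j\le1$, then $d(z_j,\gamma_j^{-1}\gamma_{j+1}z_{j+1})\le1$, so $\gamma_j^{-1}\gamma_{j+1}\in\Sigma$. Otherwise $(t_j,t_{j+1})$ is a full excursion into some $g\mathcal B$. Then $g^{-1}c(t_j)$ and $g^{-1}c(t_{j+1})$ have height $e$, so they lie in $T^nK$ and $T^{n'}K$ for some $n,n'$. By \eqref{eq:dist} their real parts differ by $2e\sinh(\ell_j/2)$, so $1+|n-n'|\le Ce^{\ell_j/2}$. The point $T^{-n}g^{-1}c(t_j)$ lies in $K$ and in $T^{-n}g^{-1}\gamma_jK$, so $\gamma_j\in gT^n\Sigma$; in the same way $\gamma_{j+1}\in gT^{n'}\Sigma$. Hence $\gamma_j^{-1}\gamma_{j+1}\in\Sigma T^{n'-n}\Sigma$. In both cases $\|\chi(\gamma_j^{-1}\gamma_{j+1})\|\le C_1e^{b\ell_j/2}$ with a constant $C_1\ge1$. Multiplying, $\|\chi(\gamma)\|\le C_1^{3\ell+3}e^{b\ell/2}$, which is \eqref{eq:G} with $\beta=3\log C_1+b/2$.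
\end{proof}

\section{The range of the spectral parameter}\label{sec:range}

\begin{lemma}\label{lem:nocusp}
If $\chi$ is unitary and $\operatorname{Re}s\notin(0,1)$, then $\mathcal C_s(\chi)=0$.
\end{lemma}

\begin{proof}
Let $u\in\mathcal C_s(\chi)$, let $(\cdot,\cdot)$ be the invariant inner product on $V$, and let $\mathcal F_Y=\mathcal F\cap\{y\le Y\}$. Green's identity gives
\[
s(1-s)\int_{\mathcal F_Y}|u|^2d\mu=\int_{\mathcal F_Y}|\nabla u|^2d\mu-\int_{\partial\mathcal F_Y}(\partial_{\mathbf n}u,u)\,d\ell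
\]
with the outward unit normal $\mathbf n$. The map $T$ carries the left side of $\mathcal F_Y$ onto the right side, $S$ carries the left half of the bottom arc onto the right half, and both send the outward normal to the inward normal. As $u\circ\gamma=\chi(\gamma)u$ with $\chi(\gamma)$ unitary, the contributions of paired sides cancel. The top side lies in $N_1$ for large $Y$, and its contribution tends to $0$ by Lemma~\ref{lem:cone}, which holds for every $s$. So $s(1-s)\int_{\mathcal F}|u|^2d\mu=\int_{\mathcal F}|\nabla u|^2d\mu$. Let $u\ne0$. Then $\int_{\mathcal F}|u|^2d\mu>0$, and $u$ is not constant on $\mathcal F$ because it decays, so $s(1-s)=\frac14-(s-\frac12)^2$ is real and positive. Hence $s-\frac12$ is purely imaginary, or real of modulus less than $\frac12$; in both cases $0<\operatorname{Re}s<1$.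
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(a) We have $\mathcal C_s(\chi)=0$ by Lemma~\ref{lem:nocusp}, and then $\mathcal E^\omega_s(\chi)=0$ by Proposition~\ref{prop:iso}.

(b) Let $s\in\mathbb Z_{\le0}$. Again $\mathcal C_s(\chi)=0$ for every unitary $\chi$. Elements of $\mathcal Z_s(\chi)$ arise from $T$-invariant vectors. Let $v\in\mathcal V_s\otimes V$ with $\alpha_s(T)v=v$, and put $\psi=v-\alpha_s(S)v$. Then $\alpha_s(S)\psi=-\psi$. From $US=T$ we get $S=U^{-1}T$, so $\alpha_s(S)v=\alpha_s(U^{-1})v$ and $\sum_k\alpha_s(U^k)\psi=\sum_k\big(\alpha_s(U^k)v-\alpha_s(U^{k-1})v\big)=0$. Thus $\psi\in\mathcal Z_s(\chi)$, and $f=\psi|_{\mathbb R_{>0}}\in\mathcal E^\infty_s(\chi)$ by Lemma~\ref{lem:Z}.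

Let $s=-m$ with $m\ge1$, and let $\chi$ be trivial. The constant $v=1$ lies in $\mathcal V_s$ because $\tau_s(S)1=t^{2m}$ is smooth, and it is $T$-invariant. This gives $f(x)=1-x^{2m}$, a nonzero element of $\mathcal E^\omega_s(\chi)$.

Let $s=0$. For trivial $\chi$ the constant $v=1$ would give $f=0$, so we use a representation in which $T$ has a fixed vector that $S$ moves. Let $V=\mathbb C^q$ with standard basis $e_1,\dots,e_q$, let $\chi(U)e_j=e_{j+1}$ with indices modulo $q$, and let $\chi(S)$ exchange $e_1$ and $e_q$ and fix the other $e_j$. By (F1) this defines a representation, and it is unitary. We have $\chi(T)e_1=\chi(U)\chi(S)e_1=\chi(U)e_q=e_1$. The constant function $v=e_1$ lies in $\mathcal V_0\otimes V$ and is fixed by $\alpha_0(T)$, and it gives the nonzero constant function $f=e_1-e_q\in\mathcal E^\omega_0(\chi)$.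

The last assertion follows: for $s\notin\mathbb Z_{\le0}$ the map is an isomorphism for all unitary $\chi$ by Proposition~\ref{prop:iso}, and for $s\in\mathbb Z_{\le0}$ it is not surjective for the representation in (b).
\end{proof}

\begin{thebibliography}{1}
\bibitem{Pohl} Anke D. Pohl, \emph{Symbolic dynamics, automorphic functions, and Selberg zeta functions with unitary representations}, arXiv:1503.00525 (2015).
\end{thebibliography}
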